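\title{Genus-three minimal surfaces of Morse index four in flat three-tori}

\begin{abstract}
The one-two-three conjecture asserts that a compact oriented minimal surface of genus three in a flat three-torus has Morse index $1$, $2$ or $3$. We disprove it: there are such surfaces with index $4$ and nullity $3$. The Gauss map of a genus-three surface is a double cover of the sphere, and the index depends only on its eight branch values. We let the eight points cluster at the vertices of a regular tetrahedron, compute the index of the limiting torus, and close the periods by showing that the period map is a local diffeomorphism when the nullity is $3$. We also prove that the index of a genus-three surface is at most $7$, and that its maximum is given by a spectral problem for eight points on the sphere.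
\end{abstract}

\section{Introduction}

\subsection{The index and the one-two-three conjecture}\label{ss:problem}

Let $\Lambda\subset\mathbb R^3$ be a lattice of rank three, so that $\mathbb R^3/\Lambda$ is a flat three-torus. A \emph{compact oriented minimal surface} in $\mathbb R^3/\Lambda$ is a conformal minimal immersion $f\colon M\to\mathbb R^3/\Lambda$ of a compact connected oriented surface $M$; its genus is the genus of $M$. Let $g$ be the induced metric, $\Delta$ its Laplacian (so that $-\Delta\ge0$), $\mathrm{II}$ the second fundamental form and $\nu$ the unit normal. The surface is a critical point of area, and the second derivative of area along a normal variation $u\,\nu$ is $\int_M u\,Lu\,dA$, where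
\[
L=-\Delta-|\mathrm{II}|^2
\]
is the \emph{Jacobi operator}. The \emph{Morse index} $\operatorname{ind}(f)$ is the number of negative eigenvalues of $L$, counted with multiplicity, and the \emph{nullity} $\operatorname{nul}(f)$ is the dimension of $\ker L$. The index counts the independent directions in which area decreases to second order.

Translations identify all tangent spaces of the torus with $\mathbb R^3$, so the normal is a map $G\colon M\to S^2$, the Gauss map. The principal curvatures of a minimal surface are $\pm\kappa$, and $-dG$ is the shape operator. Hence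
\begin{equation}\label{eq:gauss}
K=-\kappa^2,\qquad |\mathrm{II}|^2=2\kappa^2,\qquad G^*g_{S^2}=\kappa^2g ,
\end{equation}
and $G$ is holomorphic once $S^2$ is given the reversed orientation. If $\gamma$ is the genus, the Gauss--Bonnet theorem gives $4\pi\deg G=\int_M\kappa^2\,dA=4\pi(\gamma-1)$. So genus $0$ does not occur; in genus $1$ we have $\kappa\equiv0$, $L=-\Delta$ and index $0$; and genus $2$ does not occur, because a holomorphic map of degree one to the sphere is a biholomorphism. Genus three is the first case with curvature, and there $\deg G=2$. The following conjecture is posed in \cite{ES}.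

\begin{quote}
\textbf{One-two-three conjecture.} If a compact oriented minimal surface in a flat three-torus has genus three, then $1\le\operatorname{ind}(f)\le3$.
\end{quote}

The lower bound is immediate, since $\int_M1\cdot L1\,dA=-\int_M|\mathrm{II}|^2\,dA<0$. The content of the conjecture is the upper bound, and we show that it fails.

\subsection{Results}\label{ss:results}

We use the stereographic coordinate $z=(x_1+ix_2)/(1-x_3)$ on $S^2$. Its inverse $\nu$, and the null vector $\varphi$ of the Weierstrass representation, are
\[
\nu(z)=\frac{(2\operatorname{Re}z,\;2\operatorname{Im}z,\;|z|^2-1)}{1+|z|^2},\qquad \varphi(z)=\bigl(1-z^2,\;i(1+z^2),\;2z\bigr).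
\]
Let $\mathcal D$ be the set of pairs $(a,c)$ with $a=(a_1,\dots,a_8)\in\mathbb C^8$ having distinct entries and $c\in\mathbb C\setminus\{0\}$. It is the complement of finitely many complex hyperplanes in $\mathbb C^9$, hence a connected complex manifold of real dimension $18$. For $(a,c)\in\mathcal D$ let $M_a$ be the compact genus-three curve $w^2=\prod_{i=1}^8(z-a_i)$, and put
\[
\Phi=c\,\varphi(z)\,\frac{dz}{w},\qquad f=\operatorname{Re}\int\Phi .
\]
Then $f$ is a multivalued conformal minimal immersion of $M_a$ into $\mathbb R^3$, without branch points, with unit normal $\nu(z)$ (Lemma~\ref{lem:weier}). Two branches of $f$ differ by a translation, so $g$, $|\mathrm{II}|^2$ and $L$ are well defined on $M_a$ for every $(a,c)\in\mathcal D$. If the group of real periods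
\[
\Lambda=\Bigl\{\operatorname{Re}\int_\gamma\Phi\;:\;\gamma\in H_1(M_a,\mathbb Z)\Bigr\}
\]
is a lattice of rank three, then $f\colon M_a\to\mathbb R^3/\Lambda$ is a compact oriented minimal surface of genus three, and we call $(a,c)$ a \emph{torus datum}.

\begin{theorem}\label{thm:main}
There is a nonempty open set $U\subset\mathcal D$ such that for every $(a,c)\in U$ the operator $-\Delta-|\mathrm{II}|^2$ on $M_a$ has exactly $4$ negative eigenvalues and nullity exactly $3$. Torus data are dense in $U$. Hence there are compact oriented minimal surfaces of genus three in flat three-tori with index $4$, and the one-two-three conjecture is false.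
\end{theorem}

\begin{theorem}\label{thm:upper}
Every compact oriented minimal surface of genus three in a flat three-torus satisfies $1\le\operatorname{ind}(f)\le7$.
\end{theorem}

The third result needs the object that carries all proofs. Let $b\subset S^2$ be a finite set with an even number $|b|\ge2$ of points. Let $G\colon M_b\to S^2$ be the double cover branched exactly over $b$, let $\sigma$ be its deck involution, and let $\mu=G^*dA_{S^2}$ be the pulled-back area measure. The cover is unique up to isomorphism: double covers of $S^2\setminus b$ correspond to homomorphisms $\pi_1(S^2\setminus b)\to\{\pm1\}$ (the monodromy), the group is generated by small loops around the points of $b$, and branching at every point means that all these loops go to $-1$. A function $u$ on $M_b$ is \emph{even} if $u\circ\sigma=u$ and \emph{odd} if $u\circ\sigma=-u$. For real $u,v$ in the Sobolev space $H^1(M_b)$ put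
\begin{equation}\label{eq:Q}
Q(u,v)=\int_{M_b}\nabla u\cdot\nabla v-2\int_{M_b}uv\,d\mu,\qquad Q(u)=Q(u,u).
\end{equation}
The Dirichlet integral is taken in any smooth conformal metric; in dimension two it does not depend on the choice. Let $N(b)$ be the maximal dimension of a space of odd functions on which $Q$ is negative definite, and let $Z(b)$ be the dimension of the space of odd $u$ with $Q(u,v)=0$ for all $v$. Both numbers are unchanged when $b$ is rotated.

\begin{theorem}\label{thm:dense}
Torus data are dense in $\mathcal D$. Consequently the maximum of the index over genus-three minimal surfaces in flat three-tori equals the maximum of $1+N(b)$ over all $8$-point sets $b\subset S^2$.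
\end{theorem}

So this maximum lies in $\{4,5,6,7\}$; we do not determine it. We do not claim that the surfaces of Theorem~\ref{thm:main} are embedded; the conjecture concerns immersions. Theorems~\ref{thm:upper} and~\ref{thm:dense} are not used in the proof of Theorem~\ref{thm:main}.

\subsection{The method}

In genus three the index equals $1+N(b)$, where $b$ is the set of eight branch values of the Gauss map (Section~\ref{sec:reduction}). The conjecture thus says that $N(b)\le2$ for those $b$ that come from a surface in a torus. Two difficulties stand in the way of a counterexample: $N(b)$ is a spectral invariant of a genus-three curve, hard to compute directly, and for a given $b$ the periods need not form a lattice.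

The first difficulty is met by degeneration. Points have zero capacity in dimension two, so a tight cluster of an odd number of branch points acts on the spectrum like a single branch point (Section~\ref{sec:clusters}). One may therefore compute with two or four points. Two antipodal points give $N=2$ (Section~\ref{sec:two}), the value allowed by the conjecture. With four points the cover is a torus, and for the vertices of a regular tetrahedron we find $N=3$ and $Z=0$ (Section~\ref{sec:tet}). The second difficulty is met by a dimension count: the real periods form a $3\times6$ matrix, so the period map goes between manifolds of dimension $18$. A tangent vector in its kernel produces an odd Jacobi field, so the map is a local diffeomorphism where $Z=0$, and rational matrices give lattices (Section~\ref{sec:period}). Theorems~\ref{thm:upper} and~\ref{thm:dense} are proved in Sections~\ref{sec:heat} and~\ref{sec:dense}.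

\section{The index as a function of the branch values}\label{sec:reduction}

\subsection{Points are invisible to $H^1$}

The map $G$ is not a local diffeomorphism at its branch points, so we need to remove points from, and restore points to, the domains of $H^1$ functions. Both rest on the logarithmic cutoff. Let $\beta\subset S^2$ be finite, $d=\operatorname{dist}(\cdot,\beta)$, and let $r\in(0,1)$ be less than half the distance between any two points of $\beta$. Put
\[
\eta_r=0\ \text{ for } d\le r^2,\qquad \eta_r=\frac{\log(d/r^2)}{\log(1/r)}\ \text{ for } r^2\le d\le r,\qquad \eta_r=1\ \text{ for } d\ge r .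
\]

\begin{lemma}\label{lem:cutoff}
The function $\eta_r$ is Lipschitz with values in $[0,1]$, and $\int_{S^2}|\nabla\eta_r|^2\le2\pi|\beta|/\log(1/r)$. If $|\beta|$ is even and $\psi$ is a smooth function on $M_\beta$, then $(\eta_r\circ G)\psi\to\psi$ in $H^1(M_\beta)$ as $r\to0$.
\end{lemma}

\begin{proof}
On each annulus $r^2\le d\le r$ we have $|\nabla\eta_r|=1/(d\log(1/r))$, and the circle of radius $d$ has length $2\pi\sin d\le2\pi d$. So the annulus contributes at most $2\pi\log(1/r)^{-2}\int_{r^2}^rd^{-1}\,dd=2\pi/\log(1/r)$. Write $\eta_r$ also for the lift; its Dirichlet integral is twice that on $S^2$, by conformal invariance. Then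
\[
\|\nabla(\eta_r\psi-\psi)\|_{L^2}\le\|(1-\eta_r)\nabla\psi\|_{L^2}+\|\psi\|_\infty\|\nabla\eta_r\|_{L^2}\to0,
\]
and $\eta_r\psi\to\psi$ in $L^2$, by dominated convergence.
\end{proof}

\begin{lemma}\label{lem:remove}
Let $D\subset\mathbb C$ be the unit disc and let $u\in H^1_{\mathrm{loc}}(\overline D\setminus\{0\})$ satisfy $\int_D|\nabla u|^2<\infty$. Then $u\in H^1(D)$, with the same gradient.
\end{lemma}

\begin{proof}
Suppose first that $u$ is bounded. Define $\eta_r$ as above with $d=|\zeta|$; again $\|\nabla\eta_r\|_{L^2}\to0$. Let $\psi\in C_c^\infty(D)$ and let $\partial$ be a coordinate derivative. The function $\eta_r\psi$ is Lipschitz with compact support in $D\setminus\{0\}$, so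
\[
\int u\,\eta_r\,\partial\psi+\int u\,\psi\,\partial\eta_r=-\int(\partial u)\,\eta_r\psi .
\]
The second term is at most $\|u\psi\|_{L^2}\|\nabla\eta_r\|_{L^2}\to0$, and in the limit $\int u\,\partial\psi=-\int(\partial u)\psi$. For general $u$ apply this to the truncations $u^k=\max(-k,\min(u,k))$, which satisfy $|u^k|\le|u|$ and $|\nabla u^k|\le|\nabla u|$. They lie in $H^1(D)$, their gradients are bounded in $L^2(D)$, and they are bounded in $L^2(A)$ for the annulus $A=\{\frac12<|\zeta|<1\}$. The Poincar\'e inequality $\|v\|_{L^2(D)}\le C(\|\nabla v\|_{L^2(D)}+\|v\|_{L^2(A)})$ bounds them in $H^1(D)$. A subsequence converges weakly in $H^1(D)$, and the limit is $u$ because $u^k\to u$ pointwise.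
\end{proof}

\subsection{The spectrum of a branched double cover}

Fix $b$ and a smooth conformal metric $g_0$ on $M_b$. Then $\mu=\rho\,dA_{g_0}$, where $\rho\ge0$ is smooth and vanishes exactly at the branch points. A number $\lambda$ is an \emph{eigenvalue} of $M_b$, with eigenfunction $u\in H^1(M_b)\setminus\{0\}$, if
\begin{equation}\label{eq:eig}
\int\nabla u\cdot\nabla\psi=\lambda\int u\psi\,d\mu\qquad\text{for all }\psi\in H^1(M_b).
\end{equation}
This is the weak form of $-\Delta_{g_0}u=\lambda\rho u$; away from the branch points it says $-\Delta_{S^2}u=\lambda u$ on each sheet. We shall use that $u\in H^1$ implies $|u|\in H^1$ with $|\nabla|u||=|\nabla u|$ almost everywhere.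

\begin{lemma}\label{lem:spec}
\begin{enumerate}
\item[(a)] There is $C$ with $\|u\|_{H^1}^2\le C\bigl(\int|\nabla u|^2+\int u^2\,d\mu\bigr)$ for all $u\in H^1(M_b)$.
\item[(b)] The eigenvalues are nonnegative and tend to infinity, and $L^2(\mu)$ has an orthonormal basis of smooth eigenfunctions, each even or odd.
\item[(c)] The map $h\mapsto h\circ G$ is a bijection from $H^1(S^2)$ onto the even functions in $H^1(M_b)$, and it doubles $\int|\nabla h|^2$ and $\int h^2$. The even eigenvalues are $\ell(\ell+1)$ with multiplicity $2\ell+1$, $\ell=0,1,2,\dots$
\item[(d)] $N(b)$ is the number of odd eigenvalues less than $2$, and $Z(b)$ is the multiplicity of $2$ as an odd eigenvalue.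
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise there are $u_n$ with $\|u_n\|_{H^1}=1$ and $\int|\nabla u_n|^2+\int u_n^2\,d\mu\to0$. By Rellich's theorem a subsequence converges in $L^2(g_0)$; since the gradients tend to $0$, it converges in $H^1$ to a constant of norm $1$. But $\int u_n^2\,d\mu\to0$ forces the constant to be $0$.

(b) By (a), $\int\nabla u\cdot\nabla v+\int uv\,d\mu$ is an inner product equivalent to that of $H^1$. The inclusion $H^1\subset L^2(\mu)$ is injective ($\rho>0$ almost everywhere), dense, and compact ($\rho$ is bounded). The spectral theorem for compact self-adjoint operators gives the eigenbasis, which is also complete in $H^1$. Eigenfunctions are smooth by elliptic regularity, since $\rho$ is smooth. The involution $\sigma$ preserves both sides of \eqref{eq:eig}, so each eigenspace splits into its even and odd parts.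

(c) Away from the branch points $G$ is a conformal double covering, so an even $H^1$ function descends to a function on $S^2\setminus b$ that is locally $H^1$ with finite Dirichlet integral, and a function in $H^1(S^2)$ lifts to such a function on $M_b$ minus the branch points. Lemma~\ref{lem:remove} applies in both directions. For even $u=h\circ G$, equation \eqref{eq:eig} is trivial for odd $\psi$, and for even $\psi$ it is twice the weak eigenvalue equation on the round sphere, whose spectrum is the one stated.

(d) Write $u=\sum u_k\phi_k$ in the eigenbasis; then $Q(u)=\sum(\lambda_k-2)u_k^2$. So $Q$ is negative definite on the span of the odd $\phi_k$ with $\lambda_k<2$, and any space of odd functions of larger dimension contains a nonzero $u$ orthogonal to these, for which $Q(u)\ge0$. The statement on $Z(b)$ is \eqref{eq:eig} with $\lambda=2$.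
\end{proof}

We also recall the min--max principle: the $k$-th odd eigenvalue is the minimum, over $k$-dimensional spaces $V$ of odd functions, of $\max_{u\in V\setminus\{0\}}\int|\nabla u|^2/\int u^2\,d\mu$, and likewise without the parity condition.

\subsection{The index formula}

Let $\langle\cdot,\cdot\rangle$ be the complex-bilinear extension of the Euclidean inner product to $\mathbb C^3$. Writing $\nu=(z+\bar z,\,-i(z-\bar z),\,z\bar z-1)/(1+z\bar z)$ and differentiating, the three numerators are $(1+z\bar z)-z(z+\bar z)=1-z^2$, $\;i(1+z\bar z)+iz(z-\bar z)=i(1+z^2)$ and $z(1+z\bar z)-z(z\bar z-1)=2z$. Hence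
\begin{equation}\label{eq:nubar}
\nu_{\bar z}=\frac{\varphi}{(1+|z|^2)^2},\qquad \langle\varphi,\nu\rangle=0,\qquad\langle\varphi,\varphi\rangle=0,\qquad|\varphi|^2=2(1+|z|^2)^2 .
\end{equation}
The second identity follows from the first by differentiating $\langle\nu,\nu\rangle=1$; the third is $(1-z^2)^2-(1+z^2)^2+4z^2=0$; the fourth is $|1-z^2|^2+|1+z^2|^2+4|z|^2=2+4|z|^2+2|z|^4$. In particular $g_{S^2}=2|\nu_{\bar z}|^2|dz|^2=4|dz|^2/(1+|z|^2)^2$.

\begin{lemma}\label{lem:weier}
For $(a,c)\in\mathcal D$ the form $\Phi$ is holomorphic and has no zeros, and $f=\operatorname{Re}\int\Phi$ is locally a conformal minimal immersion with unit normal $\nu(z)$.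
\end{lemma}

\begin{proof}
Near the branch point over $a_i$ take the coordinate $\zeta$ with $\zeta^2=z-a_i$. Then $w=\zeta\,\omega(\zeta^2)$ with $\omega$ holomorphic and $\omega(0)\ne0$, and $dz=2\zeta\,d\zeta$, so
\begin{equation}\label{eq:k}
dz/w=k(\zeta)\,d\zeta\quad\text{with $k$ holomorphic and even, } k(0)\ne0 .
\end{equation}
Thus $dz/w$ is holomorphic and nonzero at all points over $\mathbb C$, where also $\varphi\neq0$. At the two points over $\infty$ take $\xi=1/z$; then $w=\pm\xi^{-4}(1+O(\xi))$ and $z^j\,dz/w=\mp\xi^{2-j}(1+O(\xi))\,d\xi$, which is holomorphic for $j=0,1,2$ and nonzero for $j=2$. So $\Phi$ is holomorphic without zeros. In a local coordinate $f_\zeta\,d\zeta=\frac12\Phi$. Hence $f$ is harmonic, it is conformal because $\langle\Phi,\Phi\rangle=0$, it is an immersion because $\Phi\ne0$, and a harmonic conformal immersion is minimal. Finally $\langle df,\nu\rangle=\operatorname{Re}\langle\Phi,\nu\rangle=0$.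
\end{proof}

\begin{proposition}\label{prop:index}
The Gauss map of a compact oriented minimal surface of genus three in a flat three-torus is a double cover of $S^2$ branched over a set $b$ of $8$ points, and
\begin{equation}\label{eq:index}
\operatorname{ind}=1+N(b),\qquad\operatorname{nul}=3+Z(b).
\end{equation}
The same formulas hold for the operator $L$ on $M_a$ for every $(a,c)\in\mathcal D$, with $b=\{\nu(a_1),\dots,\nu(a_8)\}$.
\end{proposition}

\begin{proof}
We saw that $G$ is holomorphic of degree $2$. The Riemann--Hurwitz formula $\chi(M)=2\chi(S^2)-|b|$ gives $|b|=8$, so $M=M_b$. For $(a,c)\in\mathcal D$ the Gauss map is $\nu\circ z$, the double cover branched over the points $\nu(a_i)$. In both cases \eqref{eq:gauss} gives $|\mathrm{II}|^2\,dA=2\,d\mu$, so $\int u\,Lv\,dA=Q(u,v)$. The argument of Lemma~\ref{lem:spec}(d), applied to the eigenbasis of $L$ in $L^2(dA)$, shows that the index is the maximal dimension of a subspace of $H^1$ on which $Q$ is negative definite; applied to the eigenbasis of \eqref{eq:eig}, it shows that this dimension is the number of eigenvalues of $M_b$ below $2$. The kernel of $L$ is the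 eigenspace of \eqref{eq:eig} for $\lambda=2$. The even eigenvalues $\le2$ are $0$ (once) and $2$ (three times).
\end{proof}

The three even Jacobi fields are the components of the normal, that is, the normal parts of the translations of the torus. Formula \eqref{eq:index} shows that neither the lattice nor the scale $c$ enters the index.

\section{Two antipodal branch points}\label{sec:two}

The smallest configuration can be solved completely, and it shows what the limit of a degeneration looks like. Let $b=\{\pm e_3\}$ be the two poles. Then $M_b$ is the sphere with coordinate $\zeta$, $z=\zeta^2$, and $\sigma(\zeta)=-\zeta$. Use the height $x=x_3\in(-1,1)$ and the angle $\vartheta=\arg z$, which on $M_b$ runs over $\mathbb R/4\pi\mathbb Z$. Then $d\mu=dx\,d\vartheta$, $\sigma$ is $\vartheta\mapsto\vartheta+2\pi$, and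
\[
\Delta_{S^2}=\partial_x\bigl((1-x^2)\partial_x\bigr)+(1-x^2)^{-1}\partial_\vartheta^2 .
\]
The odd Fourier modes are $e^{\pm im\vartheta}$ with $m\in\{\frac12,\frac32,\dots\}$. Put $s=1-x^2$ and $u=s^{m/2}v(x)e^{\pm im\vartheta}$. Then $s\,\partial_x(s^{m/2}v)=s^{m/2+1}v'-mxs^{m/2}v$; differentiating once more and subtracting $m^2s^{m/2-1}v$ gives
\[
\Delta_{S^2}u=s^{m/2}\bigl[(1-x^2)v''-2(m+1)xv'-m(m+1)v\bigr]e^{\pm im\vartheta}.
\]
The operator in brackets sends $x^j$ to $-(m+j)(m+j+1)x^j$ plus a term of lower degree. It is triangular on polynomials with distinct diagonal entries, so for each $j\ge0$ it has an eigenpolynomial $v_{m,j}$ of degree $j$. The resulting $u$ is smooth on $M_b$: near $\zeta=0$ we have $s^{m/2}e^{im\vartheta}=(2/(1+|\zeta|^4))^m\zeta^{2m}$ with $2m$ an odd integer, $x$ is a smooth function of $|\zeta|^4$, and the other pole is symmetric under $x\mapsto-x$. These functions span a dense subspace of the odd part of $L^2(\mu)$: if $F\in L^2(-1,1)$ is orthogonal to $s^{m/2}p$ for every polynomial $p$, then $Fs^{m/2}$ is orthogonal to all polynomials and $F=0$. So they give the whole odd spectrum. With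 $\ell=m+j$, the odd eigenvalues are $\ell(\ell+1)$ with multiplicity $2\ell+1$ for $\ell=\frac12,\frac32,\dots$, that is, $\frac34$ twice, then $\frac{15}4$ four times, and so on. Therefore
\begin{equation}\label{eq:two}
N(\{\pm e_3\})=2,\qquad Z(\{\pm e_3\})=0 .
\end{equation}

Now imagine eight branch points, one near the south pole and seven near the north pole. Outside two small caps the genus-three cover looks exactly like the cover above, since a loop around seven branch points exchanges the sheets. The two eigenfunctions $s^{1/4}\cos(\vartheta/2)$ and $s^{1/4}\sin(\vartheta/2)$ can be cut off near the poles at small cost in energy and carried over; conversely, a third odd eigenfunction with eigenvalue $\le2$ cannot hide in the caps, because they have small area. So one expects index $1+2=3$. The next section makes this argument precise.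

\section{Odd clusters of branch points}\label{sec:clusters}

Let $\beta=\{v_1,\dots,v_{2k}\}\subset S^2$, and let $r>0$ be less than half the distance between any two $v_i$. Let $D_r(v_i)$ be the open spherical disc of radius $r$ about $v_i$, and $K_r=S^2\setminus\bigcup_iD_r(v_i)$. A finite set $b\subset S^2$ is an \emph{odd $r$-splitting} of $\beta$ if $b\subset\bigcup_iD_r(v_i)$ and each disc contains an odd number of points of $b$. An odd $r$-splitting is an odd $r'$-splitting for every admissible $r'\geq r$.

\begin{lemma}\label{lem:ident}
If $b$ is an odd $r$-splitting of $\beta$, then the parts of $M_b$ and $M_\beta$ over $K_r$ are isomorphic as covers of $K_r$. Any such isomorphism is conformal, preserves $\mu$ and commutes with the deck involutions.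
\end{lemma}

\begin{proof}
The monodromy of $M_b$ along $\partial D_r(v_i)$ is $(-1)^{|b\cap D_r(v_i)|}=-1$, the same as that of $M_\beta$. These loops generate $\pi_1(K_r)$, so the covers are isomorphic. On both sides the conformal structure and $\mu$ are pulled back from $S^2$, and the deck involution exchanges the two points of each fiber.
\end{proof}

This is the only place where oddness is used. If a disc contained an even number of points, the monodromy along its boundary would be trivial and the two covers would not be isomorphic over $K_r$.

\begin{proposition}\label{prop:cluster}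
For every $\beta$ there is $r_0>0$ such that every odd $r_0$-splitting $b$ of $\beta$ satisfies
\[
N(b)\ge N(\beta),\qquad N(b)+Z(b)\le N(\beta)+Z(\beta).
\]
In particular, if $Z(\beta)=0$, then $N(b)=N(\beta)$ and $Z(b)=0$.
\end{proposition}

\begin{proof}
\emph{Lower bound.} Let $\phi_1,\dots,\phi_N$, $N=N(\beta)$, be orthonormal odd eigenfunctions on $M_\beta$ with eigenvalues below $2$. They are smooth, so $\eta_r\phi_j\to\phi_j$ in $H^1$ by Lemma~\ref{lem:cutoff}, and $Q(\eta_r\phi_i,\eta_r\phi_j)\to Q(\phi_i,\phi_j)$. Fix $r$ so small that the matrix $Q(\eta_r\phi_i,\eta_r\phi_j)$ is negative definite. The functions $\eta_r\phi_j$ are odd, Lipschitz, and vanish over the discs of radius $r^2$. If $r_0<r^2$ and $b$ is an odd $r_0$-splitting, we carry them to $M_b$ by Lemma~\ref{lem:ident} and extend them by $0$. The matrix of $Q$ does not change, so $N(b)\ge N(\beta)$.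

\emph{Upper bound.} Let $d=N(\beta)+Z(\beta)+1$ and suppose that no $r_0$ works. Then for every large $n$ there is an odd $\frac1n$-splitting $b^n$ with $L^2(\mu)$-orthonormal odd eigenfunctions $u_1^n,\dots,u_d^n$ on $M_{b^n}$ and eigenvalues $\lambda_i^n\in[0,2]$. We extract limits on $M_\beta$ and show that they are $d$ orthonormal odd eigenfunctions with eigenvalues $\le2$, which contradicts Lemma~\ref{lem:spec}(d).

Let $\Sigma_m\subset M_\beta$ be the part over $K_{1/m}$. For each $n$ fix one isomorphism over $K_{1/n}$; no compatibility between different $n$ is needed. It makes $u_i^n$ an odd function on $\Sigma_n$ with $\int|\nabla u_i^n|^2\le2$ and $\int(u_i^n)^2\,d\mu\le1$. On the compact surface $\Sigma_m$ the density $\rho$ is bounded below, so $(u_i^n)_{n\ge m}$ is bounded in $H^1(\Sigma_m)$. By Rellich's theorem and a diagonal argument there is a subsequence along which $\lambda_i^n\to\lambda_i\le2$ and, for every $m$, $u_i^n\to u_i$ weakly in $H^1(\Sigma_m)$ and strongly in $L^2(\Sigma_m)$. The limits are odd, and $\int_{\Sigma_m}|\nabla u_i|^2\le2$ for all $m$. By Lemma~\ref{lem:remove}, $u_i\in H^1(M_\beta)$.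

The danger is that the mass of $u_i^n$ concentrates over the shrinking discs, where the topology of $M_{b^n}$ varies and no uniform Sobolev inequality is at hand. Parity removes it: $|u_i^n|$ is even, so by Lemma~\ref{lem:spec}(c) it is the lift of some $h\in H^1(S^2)$ with $\int|\nabla h|^2\le1$ and $\int h^2=\frac12$. The Sobolev embedding $H^1(S^2)\subset L^4(S^2)$ on the fixed round sphere gives, for every measurable $D\subset S^2$ of area $|D|$,
\[
\int_Dh^2\le|D|^{1/2}\|h\|_{L^4}^2\le C|D|^{1/2},
\]
with $C$ independent of $n$. By the Cauchy--Schwarz inequality, the part of $\int u_i^nu_j^n\,d\mu=\delta_{ij}$ over $D=S^2\setminus K_{1/m}$ is at most $2C|D|^{1/2}$ in absolute value. Letting $n\to\infty$ and then $m\to\infty$ we obtain $\int_{M_\beta}u_iu_j\,d\mu=\delta_{ij}$.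

Let $\psi$ be an odd Lipschitz function on $M_\beta$ that vanishes outside $\Sigma_m$. Carried to $M_{b^n}$ for $n\ge m$ and extended by $0$, it is a test function in \eqref{eq:eig}, and in the limit $\int\nabla u_i\cdot\nabla\psi=\lambda_i\int u_i\psi\,d\mu$. Such $\psi$ are dense in the odd part of $H^1(M_\beta)$: odd smooth functions are dense (take odd parts of smooth approximations), and Lemma~\ref{lem:cutoff} approximates them. For even $\psi$ both sides vanish. So $u_i$ is an odd eigenfunction with eigenvalue $\lambda_i$.

The last assertion follows from $N(\beta)\le N(b)\le N(b)+Z(b)\le N(\beta)$.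
\end{proof}

With \eqref{eq:two}, the proposition confirms the value $3$ for eight points in two odd clusters at antipodal points. To exceed it we need a configuration $\beta$ of at most eight points with $N(\beta)\ge3$ and $Z(\beta)=0$.

\section{The torus over the regular tetrahedron}\label{sec:tet}

\subsection{Why the tetrahedron}\label{ss:why}

For four points the cover has genus one. It carries a holomorphic form $dt$ without zeros, unique up to a constant factor, and is $\mathbb C/\Gamma$ with the flat coordinate $t=t_1+it_2$. We take $g_0=|dt|^2$, so that $G^*g_{S^2}=\rho|dt|^2$. Since $\sigma^*dt=-dt$, the involution is $t\mapsto-t$ when the origin is a branch point. The odd eigenfunctions of the flat Laplacian are $\sin2\pi(k\cdot t)$, with eigenvalue $4\pi^2|k|^2$, one for each pair $\pm k\ne0$ in the dual lattice $\Gamma^*=\{k:k\cdot\gamma\in\mathbb Z\text{ for all }\gamma\in\Gamma\}$.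

For the hexagonal lattice spanned by $\ell(1,0)$ and $\ell(\frac12,\frac{\sqrt3}2)$, the dual basis is $k_1=\ell^{-1}(1,-\frac1{\sqrt3})$, $k_2=\ell^{-1}(0,\frac2{\sqrt3})$, and $|pk_1+qk_2|^2=\frac4{3\ell^2}(p^2-pq+q^2)$. The form $p^2-pq+q^2=\frac14((2p-q)^2+3q^2)$ takes the value $1$ at six points; it is odd or divisible by $4$, so it omits $2$; and it takes the value $3$. Hence
\begin{equation}\label{eq:hex}
\text{the odd flat eigenvalues are }\ \tfrac{16\pi^2}{3\ell^2}\ \text{ (three times), followed by }\ \tfrac{16\pi^2}{\ell^2}.
\end{equation}

As a heuristic, replace $\rho$ by its mean $8\pi/A$, where $A$ is the flat area. The odd eigenvalues of \eqref{eq:eig} become $\frac\pi2A|k|^2$. For the square lattice these are $\frac\pi2$ twice and then $\pi$, which suggests $N=2$ once more. For the hexagonal lattice, $A=\frac{\sqrt3}2\ell^2$, they are $\pi/\sqrt3<2$ three times and then $\sqrt3\,\pi$, which suggests $N=3$. The true $\rho$ vanishes at four points, so this proves nothing, but it points to the hexagonal torus, which covers the tetrahedral configuration. Let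
\[
v_1=\tfrac{(1,1,1)}{\sqrt3},\quad v_2=\tfrac{(1,-1,-1)}{\sqrt3},\quad v_3=\tfrac{(-1,1,-1)}{\sqrt3},\quad v_4=\tfrac{(-1,-1,1)}{\sqrt3},
\]
$\beta_0=\{v_1,\dots,v_4\}$ and $T=M_{\beta_0}$.

\begin{proposition}\label{prop:tet}
$N(\beta_0)=3$ and $Z(\beta_0)=0$.
\end{proposition}

This follows from Lemmas~\ref{lem:three} and~\ref{lem:fourth}: the first three odd eigenvalues are less than $2$ and the fourth is greater than $2$.

\subsection{Three negative directions}

The crude comparison of $\rho$ with its maximum bounds eigenvalues from below, which is the wrong direction here; we need test functions adapted to $\rho$. The natural ones come from the even Jacobi fields: differentiating them along the flat vector fields $\partial_1,\partial_2$ of the torus gives odd functions, which fail to be Jacobi fields only because $\rho$ is not constant.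

\begin{lemma}\label{lem:three}
$N(\beta_0)\ge3$.
\end{lemma}

\begin{proof}
For $v_1,v_4$ we have $z=\pm(1+i)/(\sqrt3-1)$, so $z^2=i(2+\sqrt3)$; for $v_2,v_3$ we have $z=\pm(1-i)/(\sqrt3+1)$, so $z^2=-i(2-\sqrt3)$. Hence $T$ is the curve
\[
w^2=P(z)=z^4-2\sqrt3\,i\,z^2+1,
\]
and we take $dt=dz/w$, which is holomorphic without zeros by the computation in Lemma~\ref{lem:weier}. Let $L_0=-(\partial_1^2+\partial_2^2)-2\rho$, so that $Q(u,v)=\int_Tv\,L_0u\,dt_1dt_2$ for smooth $u,v$. Let $G=(n_1,n_2,n_3)$. Since $-\Delta_{S^2}x_j=2x_j$ and $G$ is conformal, $L_0n_j=0$. Differentiating this equation gives, for $\alpha=1,2$,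
\begin{equation}\label{eq:Ldn}
L_0(\partial_\alpha n_j)=2(\partial_\alpha\rho)\,n_j .
\end{equation}
Multiplying by $\partial_\alpha n_j$, integrating and summing over $\alpha$,
\[
E_j:=Q(\partial_1n_j)+Q(\partial_2n_j)=\int_T\nabla\rho\cdot\nabla(n_j^2).
\]
Since $n_1^2+n_2^2+n_3^2=1$, we get $E_1+E_2+E_3=0$. So far this holds for any four points, and it yields only one function with $Q\le0$. The symmetries of the tetrahedron turn it into three.

\emph{The threefold rotation.} The rotation $\varrho(x_1,x_2,x_3)=(x_2,x_3,x_1)$ permutes $\beta_0$. The map $\varrho\circ G$ is again a double cover branched over $\beta_0$, so by uniqueness there is a biholomorphism $\tilde\varrho$ of $T$ with $G\circ\tilde\varrho=\varrho\circ G$, that is, $n_j\circ\tilde\varrho=n_{j+1}$ (indices mod $3$). We have $\tilde\varrho^*dt=\kappa_0\,dt$ for a constant $\kappa_0$, and $|\kappa_0|=1$ because the total flat area is preserved. So $\tilde\varrho$ preserves $|dt|^2$ and $G^*g_{S^2}$, hence $\rho\circ\tilde\varrho=\rho$, and $E_{j+1}=E_j$. Therefore $E_j=0$ for each $j$.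

\emph{The half-turns.} Since $P(-z)=P(z)$ and $P(1/z)=P(z)/z^4$, the maps
\[
\tau_3(z,w)=(-z,-w),\qquad\tau_1(z,w)=(1/z,\,-w/z^2)
\]
are automorphisms of $T$. They lift the rotations by $\pi$ about the third and the first axis: the first is $z\mapsto-z$, and the second sends $z$ to $(x_1-ix_2)/(1+x_3)=1/z$. So $n_j\circ\tau_i=\varepsilon_{ij}n_j$ with $\varepsilon_{ij}=1$ for $i=j$ and $-1$ otherwise. The signs of $w$ are chosen so that $\tau_3^*dt=(-dz)/(-w)=dt$ and $\tau_1^*dt=(-z^{-2}dz)/(-z^{-2}w)=dt$. Thus $\tau_1,\tau_3$ are translations in $t$ and commute with $\partial_\alpha$, while $\sigma^*dt=-dt$ reverses the sign of $\partial_\alpha$. Since $n_j$ is even, $\partial_1n_j$ and $\partial_2n_j$ lie in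
\[
H_j=\{u\in C^\infty(T,\mathbb R):u\circ\sigma=-u,\ u\circ\tau_1=\varepsilon_{1j}u,\ u\circ\tau_3=\varepsilon_{3j}u\}.
\]
The pairs $(\varepsilon_{1j},\varepsilon_{3j})$ are $(+,-)$, $(-,-)$, $(-,+)$ for $j=1,2,3$. If $u\in H_j$, $v\in H_k$ and $j\ne k$, some $i$ has $\varepsilon_{ij}\varepsilon_{ik}=-1$, and $Q(u,v)=Q(u\circ\tau_i,v\circ\tau_i)=-Q(u,v)$. So the spaces $H_j$ are mutually $Q$-orthogonal. The maps $\sigma,\tau_1,\tau_3$ are flat isometries preserving $\rho$, so $L_0$ maps $H_j$ to itself.

\emph{Strict negativity.} Fix $j$. Since $E_j=0$, there is $\alpha$ such that $u=\partial_\alpha n_j$ has $Q(u)\le0$. Let $h=L_0u=2(\partial_\alpha\rho)n_j\in H_j$. Suppose $h\equiv0$. The set $\{n_j\ne0\}$ is the preimage of the complement of a great circle under the open map $G$, hence dense, so $\partial_\alpha\rho\equiv0$. Then $\rho$ vanishes along the whole line in direction $\partial_\alpha$ through a branch point, which is impossible because $\rho$ has four zeros. So $h\not\equiv0$, and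
\[
Q(u-\epsilon h)=Q(u)-2\epsilon\int_Th^2\,dt_1dt_2+\epsilon^2Q(h)<0
\]
for small $\epsilon>0$. This gives $g_j\in H_j$ with $Q(g_j)<0$. The functions $g_1,g_2,g_3$ are odd and $Q$-orthogonal, so $Q$ is negative definite on their span, which has dimension three.
\end{proof}

\subsection{The fourth odd eigenvalue}

Here the gap in \eqref{eq:hex}, a factor of three, leaves enough room for the crude comparison. It remains to bound $\max\rho$ and the shortest period in one normalization of $dt$.

\begin{lemma}\label{lem:fourth}
The fourth odd eigenvalue of $T$ is greater than $2$.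
\end{lemma}

\begin{proof}
Rotate $S^2$ so that one vertex is the north pole $z=\infty$. The other three have height $-\frac13$, so $|z|^2=(1+x_3)/(1-x_3)=\frac12$, and after a rotation about the axis they are the roots of $z^3=q^3$ with $q=2^{-1/2}$. Now $T$ is the curve $y^2=z^3-q^3$. In this proof $dt=dz/y$, the origin is the branch point over $\infty$, and $\rho$ and $\Gamma$ refer to this $dt$.

\emph{The density.} From $|dz|^2=|z^3-q^3|\,|dt|^2$ we get $\rho=4|z^3-q^3|/(1+|z|^2)^2$. Let $x=\nu(z)$. For a vertex $v=\nu(a)$ with $a$ finite, the chordal distance formula gives $1-x\cdot v=\frac12|x-v|^2=2|z-a|^2/((1+|z|^2)(1+|a|^2))$, and for the north pole $1-x\cdot v=2/(1+|z|^2)$. With $1+|a|^2=\frac32$,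
\[
\prod_{k=1}^4(1-x\cdot v_k)=\frac{16\,|z^3-q^3|^2}{(3/2)^3(1+|z|^2)^4}=\frac8{27}\,\rho^2 .
\]
The vertices sum to zero, so the four nonnegative factors have sum $4$, and their product is at most $1$ by the inequality of arithmetic and geometric means. Hence $2\max\rho\le2\sqrt{27/8}<3.68$.

\emph{The lattice.} Let $\omega=e^{2\pi i/3}$. The automorphism $(z,y)\mapsto(\omega z,y)$ multiplies $dt$ by $\omega$, so $\omega\Gamma=\Gamma$. Let $\gamma_0\in\Gamma$ be a shortest nonzero element, $\ell=|\gamma_0|$. The hexagonal lattice $\gamma_0\mathbb Z[\omega]$ is contained in $\Gamma$, and every point of the plane lies within $\ell/\sqrt3<\ell$ of it; so any element of $\Gamma$ differs from one of its points by an element of $\Gamma$ shorter than $\ell$, that is, by $0$. Thus $\Gamma$ is hexagonal and \eqref{eq:hex} applies. Since $\int u^2\,d\mu\le\max\rho\int u^2\,dt_1dt_2$, the min--max principle shows that the fourth odd eigenvalue of $T$ is at least $16\pi^2/(\ell^2\max\rho)$.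

\emph{The period.} The preimage of the ray $[q,\infty]$ is a closed curve through two branch points, and the period of $dt$ along it is
\[
2\int_q^\infty\frac{dz}{\sqrt{z^3-q^3}}=2q^{-1/2}I,\qquad I=\int_1^\infty\frac{dx}{\sqrt{x^3-1}} .
\]
It is nonzero, so $\ell\le2q^{-1/2}I$. On $[1,2]$ we have $x^3-1=(x-1)(x^2+x+1)\ge3(x-1)$, and on $[2,\infty)$ we have $x^3-1\ge\frac78x^3$. Therefore
\[
I\le\int_1^2\frac{dx}{\sqrt{3(x-1)}}+\sqrt{\tfrac87}\int_2^\infty x^{-3/2}\,dx=\frac2{\sqrt3}+\sqrt{\frac{16}7}<2.667 .
\]
So $\ell^2\le4\sqrt2\,I^2<40.3$ and $16\pi^2/\ell^2>3.9>2\max\rho$.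
\end{proof}

\section{The period map and the proof of Theorem~\ref{thm:main}}\label{sec:period}

Propositions~\ref{prop:cluster} and~\ref{prop:tet} give an open set of Weierstrass data with index $4$. We must find torus data in it.

Fix $(a,c)\in\mathcal D$ and closed curves $\gamma_1,\dots,\gamma_6$ in $M_a$ that represent a basis of $H_1(M_a,\mathbb Z)\cong\mathbb Z^6$ and avoid the branch points and the points over $\infty$. Choose small disjoint discs about the $a_i$ that miss the projections of the curves. For $a'$ near $a$, the curves $M_a$ and $M_{a'}$ are identified outside the discs by keeping $z$ fixed and setting $w'=w\prod_i\bigl((z-a_i')/(z-a_i)\bigr)^{1/2}$, with the roots near $1$. Over each disc both covers are discs, so the identification extends to a homeomorphism and the transported curves represent a basis of $H_1(M_{a'},\mathbb Z)$. The \emph{period map}, defined near $(a,c)$, is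
\[
\Pi(a',c')=\Bigl(\operatorname{Re}\int_{\gamma_1}\Phi,\dots,\operatorname{Re}\int_{\gamma_6}\Phi\Bigr)\in\mathbb R^{3\times6}\cong\mathbb R^{18}.
\]
The integrals are holomorphic in $(a',c')$, so $\Pi$ is a real-analytic map between manifolds of dimension $18$. The columns of $\Pi$ generate the period group $\Lambda$.

\begin{proposition}\label{prop:period}
If $Z(\{\nu(a_1),\dots,\nu(a_8)\})=0$, then $\Pi$ is a local diffeomorphism at $(a,c)$.
\end{proposition}

A vector in $\ker d\Pi$ is an infinitesimal deformation of the surface that fixes the periods, so its normal component should be a Jacobi field. In our parametrization points are matched by their normals. This fails to make sense at the branch points, and the variation field $X$ has poles there; the point of the proof is that the poles are tangential.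

\begin{proof}
Let $(\dot a,\dot c)\in\ker d\Pi$, and let a dot denote the derivative at fixed $z$. Differentiating $w^2=\prod(z-a_i)$ gives $2\dot w/w=-\sum_i\dot a_i/(z-a_i)$, so
\[
\dot\Phi=\theta(z)\,\Phi,\qquad\theta(z)=\frac{\dot c}c+\frac12\sum_{i=1}^8\frac{\dot a_i}{z-a_i}.
\]
The function $\theta$ is holomorphic at $\infty$, so $\dot\Phi$ is meromorphic on $M_a$ with poles only in the set $R$ of branch points. We have $\sigma^*\dot\Phi=-\dot\Phi$, and $\sigma$ fixes each point of $R$; a residue is invariant under pullback, so the residues vanish. Differentiating under the integral, $\operatorname{Re}\int_{\gamma_j}\dot\Phi=0$ for all $j$. The $\gamma_j$ and the small loops around $R$ generate $H_1(M_a\setminus R,\mathbb Z)$, so $X=\operatorname{Re}\int\dot\Phi$ is a single-valued harmonic map $M_a\setminus R\to\mathbb R^3$. Since $d(X\circ\sigma)=-dX$, the sum $X+X\circ\sigma$ is constant, and after subtracting half of it from $X$ we have $X\circ\sigma=-X$. Put $u=\langle X,\nu\rangle$, an odd function on $M_a\setminus R$.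

\emph{Step 1: $u$ solves the eigenvalue equation with $\lambda=2$ on $M_a\setminus R$.} At points over $\mathbb C\setminus\{a_1,\dots,a_8\}$ use $z$ as coordinate, with $\Delta_z=4\partial_z\partial_{\bar z}$ and $\rho=4/(1+|z|^2)^2$. For real functions $\nabla F\cdot\nabla H=4\operatorname{Re}(F_zH_{\bar z})$, so
\[
\Delta_zu=\langle\Delta_zX,\nu\rangle+8\operatorname{Re}\langle X_z,\nu_{\bar z}\rangle+\langle X,\Delta_z\nu\rangle .
\]
The first term vanishes. In the second, $X_z\,dz=\frac12\dot\Phi$ is a multiple of $\varphi$, and so is $\nu_{\bar z}$ by \eqref{eq:nubar}; since $\langle\varphi,\varphi\rangle=0$, it vanishes. Finally $\Delta_z\nu=-2\rho\nu$, because $-\Delta_{S^2}x_j=2x_j$. So $\Delta_zu=-2\rho u$. The equation is conformally invariant, and at the two points over $\infty$, where $X$ and $\nu$ are smooth, it holds by continuity.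

\emph{Step 2: $u$ extends over $R$.} At the branch point over $a_i$ let $\zeta^2=z-a_i$, so that $\sigma$ is $\zeta\mapsto-\zeta$. By \eqref{eq:k},
\[
\dot\Phi=c\,k(\zeta)\,\theta(a_i+\zeta^2)\,\varphi(a_i+\zeta^2)\,d\zeta=\Bigl(\tfrac12\,c\,k(0)\,\dot a_i\,\varphi(a_i)\,\zeta^{-2}+e(\zeta)\Bigr)d\zeta
\]
with $e$ holomorphic and even. Integrate; since $X$ is odd there is no constant term, so $X=\operatorname{Re}(\lambda_0\varphi(a_i)/\zeta)+O(|\zeta|)$ for a constant $\lambda_0\in\mathbb C$. Now $\langle\varphi(a_i),\nu(a_i)\rangle=0$ and $\nu(z)-\nu(a_i)=O(|z-a_i|)=O(|\zeta|^2)$, so $\langle\varphi(a_i),\nu(z)\rangle=O(|\zeta|^2)$ and $u=O(|\zeta|)$. In the coordinate $\zeta$ write $G^*g_{S^2}=\rho|d\zeta|^2$. The function $-2\rho u$ is bounded on a small disc; its Newtonian potential $v$ lies in $W^{2,p}$ for every $p<\infty$, is bounded, and solves $\Delta_\zeta v=-2\rho u$. Then $u-v$ is bounded and harmonic in the punctured disc, so it extends harmonically. Hence $u\in W^{2,p}$ near the branch point and $\Delta_\zeta u=-2\rho u$ almost everywhere.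

\emph{Step 3: conclusion.} By Steps 1 and 2, $u\in H^1(M_a)$ is odd and satisfies \eqref{eq:eig} with $\lambda=2$. The hypothesis $Z=0$, used only here, gives $u\equiv0$. Differentiate $\langle X,\nu\rangle=0$. Since $\langle dX,\nu\rangle=\operatorname{Re}\langle\dot\Phi,\nu\rangle=0$ by \eqref{eq:nubar}, we obtain $\langle X,d\nu\rangle=0$. Off $R$ the Gauss map is an immersion into $S^2$, so $X$ is orthogonal to $\nu$ and to $\nu^\perp$, and $X=0$. Then $\dot\Phi=2X_z\,dz=0$, so $\theta\equiv0$. The $a_i$ are distinct, so the residues of $\theta$ give $\dot a=0$, and then $\dot c=0$. Thus $d\Pi$ is injective, hence bijective, and the inverse function theorem applies.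
\end{proof}

\begin{lemma}\label{lem:rational}
If $\Pi$ is a local diffeomorphism at $(a,c)$, then every neighborhood of $(a,c)$ contains torus data.
\end{lemma}

\begin{proof}
The map $\Pi$ sends small open neighborhoods of $(a,c)$ onto open subsets of $\mathbb R^{3\times6}$. Matrices of rank three form an open dense set and rational matrices are dense, so each such subset contains a rational matrix $\Pi(a',c')$ of rank three. Its columns generate a group $\Lambda$ that lies in $\frac1m\mathbb Z^3$ for a common denominator $m$ and spans $\mathbb R^3$. So $\Lambda$ is a lattice of rank three.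
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r_0$ be given by Proposition~\ref{prop:cluster} for $\beta_0$, small enough that no disc $D_{r_0}(v_k)$ contains the north pole. Let $U$ be the set of $(a,c)\in\mathcal D$ with $\nu(a_k)\in D_{r_0}(v_k)$ for $k=1,2,3$ and $\nu(a_4),\dots,\nu(a_8)\in D_{r_0}(v_4)$. It is open and nonempty. For $(a,c)\in U$ the set $b=\{\nu(a_i)\}$ is an odd $r_0$-splitting of $\beta_0$, with clusters of sizes $1,1,1,5$. By Propositions~\ref{prop:cluster} and~\ref{prop:tet}, $N(b)=3$ and $Z(b)=0$, so by \eqref{eq:index} the index is $4$ and the nullity is $3$. By Proposition~\ref{prop:period}, $\Pi$ is a local diffeomorphism at each point of $U$, and by Lemma~\ref{lem:rational} torus data are dense in $U$. Each torus datum in $U$ is a compact oriented minimal surface of genus three in a flat three-torus with index $4$.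
\end{proof}

\begin{remark}
The same proof with clusters of sizes $1,1,3,3$ gives another open set of data with index $4$. With two antipodal points other than the poles in place of $\beta_0$, and \eqref{eq:two} in place of Proposition~\ref{prop:tet}, it gives genus-three surfaces in flat tori with index $3$ and nullity $3$.
\end{remark}

\section{The heat kernel and the upper bound}\label{sec:heat}

The odd spectrum depends on $b$, while the even spectrum is always that of the round sphere. An upper bound for $N(b)$ that is uniform in $b$ follows once the odd spectrum is dominated by the even one. The difference of the two heat traces is the integral of the heat kernel over the graph of $\sigma$, and the heat kernel is nonnegative.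

\begin{proposition}\label{prop:heat}
For every finite $b\subset S^2$ with $|b|$ even and $|b|\ge2$ we have $N(b)+Z(b)\le6$.
\end{proposition}

\begin{proof}
Let $\phi_1,\phi_2,\dots$ be the eigenbasis of Lemma~\ref{lem:spec}(b), with eigenvalues $\lambda_1\le\lambda_2\le\cdots$; constants $C$ may depend on $b$ and $g_0$ but not on $k$.

\emph{The kernel is continuous.} By min--max, $\lambda_k\ge\lambda_k(g_0)/\max\rho$, where $\lambda_k(g_0)$ are the eigenvalues of $-\Delta_{g_0}$; by Weyl's law these grow linearly in $k$. By Lemma~\ref{lem:spec}(a), $\|\phi_k\|_{L^2(g_0)}\le C(1+\lambda_k)^{1/2}$. Also $-\Delta_{g_0}\phi_k=\lambda_k\rho\phi_k$ with $\|\rho\phi_k\|_{L^2(g_0)}^2\le\max\rho\int\phi_k^2\,d\mu=\max\rho$. The elliptic estimate $\|\phi\|_{H^2}\le C(\|\Delta_{g_0}\phi\|_{L^2}+\|\phi\|_{L^2})$ and the embedding $H^2\subset L^\infty$ in dimension two give $\|\phi_k\|_\infty\le C(1+\lambda_k)$. Hence for $t>0$ the series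
\[
p_t(x,y)=\sum_ke^{-t\lambda_k}\phi_k(x)\phi_k(y)
\]
converges uniformly to a continuous function on $M_b\times M_b$.

\emph{The kernel is nonnegative.} This is the Beurling--Deny criterion; we give the short argument. For $F=\sum F_k\phi_k\in L^2(\mu)$ and $s>0$ let $R_sF=\sum(1+s\lambda_k)^{-1}F_k\phi_k$. In the eigenbasis, the functional
\[
J(u)=s\int|\nabla u|^2+\int u^2\,d\mu-2\int Fu\,d\mu=\sum_k\bigl((1+s\lambda_k)u_k^2-2F_ku_k\bigr)
\]
on $H^1$ has the unique minimizer $u=R_sF$. If $F\ge0$, then $J(|u|)\le J(u)$, so $u=|u|\ge0$. Thus $R_s$ preserves nonnegativity. Since $(1+t\lambda/n)^{-n}\to e^{-t\lambda}$ and these numbers lie in $[0,1]$, the functions $(R_{t/n})^nF$ converge in $L^2(\mu)$ to $\sum e^{-t\lambda_k}F_k\phi_k$, which is therefore nonnegative. So $\iint p_t(x,y)F(y)H(x)\,d\mu(y)\,d\mu(x)\ge0$ for all $F,H\ge0$ in $L^2(\mu)$. As $p_t$ is continuous and $\mu$ gives positive mass to every nonempty open set, $p_t\ge0$ everywhere.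

\emph{Comparison of traces.} Since $\int\phi_k(x)\phi_k(\sigma x)\,d\mu(x)$ is $1$ for even and $-1$ for odd $\phi_k$,
\[
\sum_{\phi_k\text{ even}}e^{-t\lambda_k}-\sum_{\phi_k\text{ odd}}e^{-t\lambda_k}=\int_{M_b}p_t(x,\sigma x)\,d\mu(x)\ge0 .
\]
The even sum is $\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)t}$, and each odd eigenvalue $\le2$ contributes at least $e^{-2t}$ to the odd sum. At $t=\frac12$,
\[
N(b)+Z(b)\le e\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)/2}=e+3+5e^{-2}+7e^{-5}+9e^{-9}+\cdots .
\]
From $\ell=4$ on, each term is less than half the previous one, since the ratio is $\frac{2\ell+3}{2\ell+1}e^{-(\ell+1)}$; so the terms with $\ell\ge4$ sum to less than $18e^{-9}<0.003$. With $e<2.719$, $5e^{-2}<0.677$ and $7e^{-5}<0.048$, the total is less than $6.45$.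
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By \eqref{eq:index} and Proposition~\ref{prop:heat}, $1\le1+N(b)\le7$.
\end{proof}

The same two facts show that index plus nullity, which is $4+N(b)+Z(b)$, is at most $10$.

\section{Density of torus data}\label{sec:dense}

Proposition~\ref{prop:period} makes $\Pi$ nondegenerate on one open set; analyticity spreads this over $\mathcal D$.

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
Let $J=\det d\Pi$, computed in the real coordinates of $\mathcal D\subset\mathbb C^9$. It is real-analytic where $\Pi$ is defined. Where two local period maps are both defined, their bases of $H_1$ differ by a locally constant matrix $A\in GL_6(\mathbb Z)$; the maps differ by right multiplication with $A$, and $J$ changes by $(\det A)^3=\pm1$. So the vanishing of $J$ is well defined on $\mathcal D$. Let $W$ be the set of points near which $J\equiv0$. It is open. It is also closed: if a point lies in the closure of $W$, then on a connected neighborhood where one $\Pi$ is defined, the analytic function $J$ vanishes on a nonempty open set, hence identically. Since $\mathcal D$ is connected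 and $J\ne0$ on the set $U$ of Theorem~\ref{thm:main}, the set $W$ is empty. Thus $\{J\ne0\}$ is open and dense, and torus data are dense in $\mathcal D$ by Lemma~\ref{lem:rational}.

For the second statement, both quantities are bounded by $7$, by Theorem~\ref{thm:upper} and Proposition~\ref{prop:heat}, so both maxima exist. By \eqref{eq:index} the index of every genus-three surface is $1+N(b)$ for some $8$-point set $b$. Conversely, let $b$ be an $8$-point set; after a rotation, $b=\{\nu(a_1),\dots,\nu(a_8)\}$ with $(a,1)\in\mathcal D$. Apply Proposition~\ref{prop:cluster} with $\beta=b$. For $(a',c')$ close to $(a,1)$ the set $b'=\{\nu(a_i')\}$ has one point in each disc of radius $r_0$ about a point of $b$, so $N(b')\ge N(b)$. By density we may take $(a',c')$ to be a torus datum, and its index is $1+N(b')\ge1+N(b)$. So the two maxima agree.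
\end{proof}

\begin{thebibliography}{1}

\bibitem{ES}
Norio Ejiri and Toshihiro Shoda, \emph{The Morse index of a triply periodic minimal surface}, arXiv:1801.10388 (2018).

\end{thebibliography}
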